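\title{Projectional skeletons on $C(K)$ for scattered compact lines $K$}

\begin{abstract}
Let $K$ be a scattered compact line and let $M(K)$ be the set of points of $K$ that are limits from both sides and have uncountable character. We prove that $C(K)$ has a projectional skeleton if and only if $M(K)$ has finite internal order, which confirms a conjecture of Kubi\'s and Kalenda. Both conditions are equivalent to the existence of a closed cofinal family of complemented separable subspaces, with no bound on the projections. We also determine the optimal constant of a skeleton. It equals $1+2V(K)$, where $V(K)$ is given by a recursion on $M(K)$; it lies between $1+N$ and $1+2N$, where $N$ is the internal order, and both bounds are attained. The finite values of $V(K)$ form the closure of the set of fusible numbers.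
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Scalars are real or complex, $C(K)$ carries the supremum norm, and we work in ZFC.

\subsection{Projectional skeletons}

A projectional skeleton assembles a nonseparable Banach space from separable pieces by a coherent family of projections. For a Banach space $E$ let $\mathrm{Sep}(E)$ be the family of closed separable linear subspaces of $E$. A family $\mathcal F\subseteq\mathrm{Sep}(E)$ is \emph{closed cofinal} if
\begin{enumerate}
\item[(a)] every $S\in\mathrm{Sep}(E)$ is contained in some $F\in\mathcal F$;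
\item[(b)] whenever $F_1\subseteq F_2\subseteq\cdots$ lie in $\mathcal F$, the space $\overline{\bigcup_nF_n}$ lies in $\mathcal F$.
\end{enumerate}
A \emph{projectional skeleton} on $E$ is a closed cofinal family $\mathcal F$ together with bounded linear projections $P_S$, $S\in\mathcal F$, such that
\begin{enumerate}
\item[(c)] $P_S[E]=S$;
\item[(d)] $P_SP_T=P_TP_S=P_S$ whenever $S\subseteq T$ are in $\mathcal F$;
\item[(e)] $\sup_{S\in\mathcal F}\|P_S\|<\infty$.
\end{enumerate}
The supremum in (e) is the \emph{constant} of the skeleton. If $E$ is separable, then $\mathcal F=\{E\}$ with the identity operator is a skeleton, so the notion has content only for nonseparable spaces.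

\subsection{Scattered compact lines and internal order}

A \emph{compact line} is a nonempty compact Hausdorff space $K$ whose topology is the order topology of a linear order. Recall that a nonempty linear order is compact in its order topology if and only if it has a least element and every nonempty subset has a supremum. We write $(\leftarrow,x)=\{y:y<x\}$, $[x,\rightarrow)=\{y:y\ge x\}$, and so on. The line $K$ is \emph{scattered} if every nonempty subset of $K$ has a point that is isolated in the relative topology.

A point $x$ is a \emph{left limit} if $x\ne\min K$ and $x$ has no predecessor, that is, $x>\min K$ and $x=\sup(\leftarrow,x)$. A left limit is \emph{countable} if $(\leftarrow,x)$ has a countable cofinal subset, and \emph{uncountable} otherwise; in the latter case every countable subset of $(\leftarrow,x)$ is bounded by a point below $x$. Right limits are defined symmetrically. A point is isolated exactly when it is neither a left nor a right limit. A point $x$ is \emph{internal} if it is both a left and a right limit, and its \emph{character} is the larger of the cofinality of $(\leftarrow,x)$ and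 the coinitiality of $(x,\rightarrow)$. Let $M(K)$ be the set of internal points of uncountable character, that is, of internal points that are uncountable limits from at least one side.

For $A\subseteq K$ put $A^{(0)}=A$ and
\[
A^{(n+1)}=\bigl\{x\in A^{(n)}:\ x\in\overline{A^{(n)}\cap(\leftarrow,x)}\cap\overline{A^{(n)}\cap(x,\rightarrow)}\bigr\}.
\]
Thus $A^{(n+1)}$ keeps the points of $A^{(n)}$ that are limits of $A^{(n)}$ from both sides. A point of $A^{(n)}\setminus A^{(n+1)}$ has \emph{internal order} $n$ in $A$. The internal order of $A$ is $\mathrm{io}(A)=\min\{n:A^{(n)}=\emptyset\}$, and $\mathrm{io}(A)=\infty$ if there is no such $n$.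

Why should these points matter? The simplest projections on $C(K)$ come from retractions: if $r:K\to K$ is continuous and $r\circ r=r$, then $f\mapsto f\circ r$ is a projection of norm one. To obtain a separable range one collapses intervals to points. An interval $[u,v]$ with $u<v$ cannot be collapsed if the fixed points of $r$ accumulate to both $u$ and $v$, because then $r(u)=u$ and $r(v)=v$. Section~\ref{sec:example} shows that such intervals are forced around the points of $M(K)$, that each of them costs a bounded amount in the norm of the projection, and that the costs add up when the points of $M(K)$ accumulate from both sides. This suggests the following statement, posed as a conjecture by Kubi\'s and Kalenda \cite{KK}: \emph{for a scattered compact line $K$, the space $C(K)$ has a projectional skeleton if and only if $\mathrm{io}(M(K))<\infty$.}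

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:main}
For a scattered compact line $K$ the following are equivalent.
\begin{enumerate}
\item[(i)] $C(K)$ has a projectional skeleton.
\item[(ii)] Some closed cofinal family $\mathcal F\subseteq\mathrm{Sep}(C(K))$ consists of complemented subspaces (no uniform bound and no commutation are assumed).
\item[(iii)] $\mathrm{io}(M(K))<\infty$.
\end{enumerate}
\end{theorem}

The second theorem computes the optimal constant. To state it we recall the Cantor--Bendixson rank. For a closed set $C\subseteq K$ let $D(C)$ be the closed set of points of $C$ that are not isolated in $C$, and put $D^0(C)=C$, $D^{\alpha+1}(C)=D(D^\alpha(C))$, and $D^\lambda(C)=\bigcap_{\alpha<\lambda}D^\alpha(C)$ for limit $\lambda$. If $K$ is scattered, these sets decrease strictly until they become empty, so every $x\in K$ has a \emph{rank} $\mathrm{rk}(x)$, the ordinal $\alpha$ with $x\in D^\alpha(K)\setminus D^{\alpha+1}(K)$. Since $x$ is isolated in $D^{\mathrm{rk}(x)}(K)$, it has a neighborhood all of whose other points have smaller rank.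

For $s,t\in[0,\infty]$ put
\[
\varphi(s,t)=\max\bigl\{s,\ t,\ \tfrac12(1+s+t)\bigr\}.
\]
Let $A=M(K)$. Define the \emph{weight} $w:A\to[0,\infty]$ by recursion on the rank:
\begin{align*}
U^-(a)&=\inf_{y<a}\ \sup\{w(b):b\in A\cap(y,a)\},\\
U^+(a)&=\inf_{y>a}\ \sup\{w(b):b\in A\cap(a,y)\},\\
w(a)&=\varphi\bigl(U^-(a),U^+(a)\bigr),
\end{align*}
with $\sup\emptyset=0$. In the recursion, $y$ ranges only over points so close to $a$ that all points strictly between $y$ and $a$ have rank below $\mathrm{rk}(a)$. The suprema do not increase as $y$ approaches $a$, so once $w$ is defined, the infima over all $y$ have the same values. Put $V(K)=\sup_{a\in A}w(a)$, with $V(K)=0$ if $A=\emptyset$.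

The set $\mathbb F$ of \emph{fusible numbers} is the least subset of $[0,\infty)$ such that $0\in\mathbb F$, and $\frac12(1+s+t)\in\mathbb F$ whenever $s,t\in\mathbb F$ and $|s-t|<1$. For instance, $\frac12,\frac34,\frac78,\dots$ arise from $s\mapsto\frac12(1+s+0)$, and $1=\frac12(1+\frac12+\frac12)$.

\begin{theorem}\label{thm:sharp}
Let $K$ be a scattered compact line and $N=\mathrm{io}(M(K))$.
\begin{enumerate}
\item[(1)] $N/2\le V(K)\le N$; in particular, $V(K)<\infty$ if and only if $N<\infty$.
\item[(2)] Every projectional skeleton on $C(K)$ has constant at least $1+2V(K)$. If $N<\infty$, some projectional skeleton has constant exactly $1+2V(K)$. So the optimal constant is $\lambda(K)=1+2V(K)\in[1+N,1+2N]$.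
\item[(3)] The set of finite values of $V(K)$, over all scattered compact lines $K$, is the closure $\overline{\mathbb F}$ of $\mathbb F$, and it is a well-ordered set of reals.
\item[(4)] For each $N\in\omega$, each of the values $\lambda(K)=1+N$ and $\lambda(K)=1+2N$ is attained by some $K$ with $\mathrm{io}(M(K))=N$.
\end{enumerate}
\end{theorem}

The proofs use the Stone--Weierstrass theorem and the elementary properties of the derivatives $D^\alpha$.

\section{One point of uncountable character}\label{sec:example}

\subsection{The line $[0,\omega_1]$}

Let $K=[0,\omega_1]$. Every point other than $\omega_1$ has a successor, so $M(K)=\emptyset$. For $\delta<\omega_1$ let $S_\delta$ be the space of continuous functions that are constant on $[\delta,\omega_1]$; it is a copy of $C([0,\delta])$ and hence separable. A continuous $f$ differs from $f(\omega_1)$ by less than $1/n$ on some $[\delta_n,\omega_1]$, so $f\in S_\delta$ for $\delta=\sup_n\delta_n<\omega_1$. The same argument for countably many functions shows that the family $\{S_\delta\}$ is cofinal. The retractions $r_\delta(x)=\min(x,\delta)$ give projections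 $P_\delta f=f\circ r_\delta$ of norm one onto $S_\delta$, and $P_\delta P_\varepsilon=P_{\min(\delta,\varepsilon)}$. If $\delta_n\uparrow\delta$ and $f\in S_\delta$, then $P_{\delta_n}f\to f$ uniformly by continuity at $\delta$, so the family is closed. This is a skeleton with constant $1$.

\subsection{The line $\omega_1+1+\omega_1^*$}

Now glue $[0,\omega_1]$ to its mirror image. Let $K$ consist of the countable ordinals $\xi$, a point $a$, and mirror images $\xi'$, ordered by $\xi<a<\eta'$, and $\xi'<\eta'$ if and only if $\xi>\eta$. Every $\xi$ has a successor and every $\xi'$ has a predecessor, so $M(K)=\{a\}$, $\mathrm{io}(M(K))=1$, and $V(K)=\varphi(0,0)=\frac12$. We show by hand that the optimal constant is $2$.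

For $\delta<\omega_1$ let $S_\delta$ be the space of continuous functions constant on $[\delta,\delta']$. It is a copy of $C(L)$ for the countable compact line $L$ obtained by collapsing $[\delta,\delta']$ to a point, so it is separable, and the family $\{S_\delta\}$ is cofinal for the same reason as before.

\emph{A skeleton with constant $2$.} Put $t=f(\delta')-f(\delta)$ and
\[
P_\delta f=
\begin{cases}
f+\frac12t&\text{on }[0,\delta],\\
\frac12\bigl(f(\delta)+f(\delta')\bigr)&\text{on }[\delta,\delta'],\\
f-\frac12t&\text{on }[\delta',0'].
\end{cases}
\]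
The formulas agree at $\delta$ and at $\delta'$, so $P_\delta f\in S_\delta$. If $f\in S_\delta$, then $t=0$ and $P_\delta f=f$. Also $\|P_\delta\|\le2$. For $\delta\le\varepsilon$ the function $P_\varepsilon f$ equals $f+s$ on $[0,\delta]$ and $f-s$ on $[\delta',0']$ for a constant $s$; this replaces $t$ by $t-2s$, and hence $P_\delta P_\varepsilon f=P_\delta f$. If $\delta_n\uparrow\delta$ and $f\in S_\delta$, then $P_{\delta_n}f\to f$ uniformly by continuity at $\delta$ and $\delta'$, so the family is closed.

\emph{No skeleton does better.} If $\delta$ is a successor, then $[\delta,\delta']$ is clopen, and collapsing it to $\delta$ is a continuous retraction. It is condition (b) that rules out such a cheap family: given a closed cofinal $\mathcal F$, choose $S_{\delta_1}\subseteq F_1\subseteq S_{\delta_2}\subseteq F_2\subseteq\cdots$ with $F_n\in\mathcal F$ and $\delta_1<\delta_2<\cdots$; then $S_\delta=\overline{\bigcup_nF_n}\in\mathcal F$ for the limit ordinal $\delta=\sup_n\delta_n$. Let $P$ be any bounded projection onto such an $S_\delta$. Let $h$ be the indicator function of $[\delta+1,0']$ and $\gamma=h-Ph$.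 As $Ph$ is constant on $[\delta,\delta']$, we have $\gamma(\delta')-\gamma(\delta)=1$, so $|\gamma(\delta)|\ge\frac12$ or $|\gamma(\delta')|\ge\frac12$. Assume the former and let $\eta>0$. Since $\delta$ is a limit ordinal, there is $x<\delta$ with $|\gamma(x)|>\frac12-\eta$. For a scalar $\varepsilon$ of modulus one let $f$ be $1$ on $[0,x]$, $-\varepsilon$ on $[x+1,\delta]$, and $\varepsilon$ on $[\delta+1,0']$. Then $\|f\|=1$, and $f-2\varepsilon h$ equals $-\varepsilon$ on $[x+1,0']$, so it lies in $S_\delta$. Therefore $f-Pf=2\varepsilon\gamma$ and $Pf(x)=1-2\varepsilon\gamma(x)$. With a suitable $\varepsilon$ this is $1+2|\gamma(x)|>2-2\eta$. If $|\gamma(\delta')|\ge\frac12$, take $x>\delta'$ close to $\delta'$ and let $f$ be $-\varepsilon$ on $[0,\delta]$, $1$ on $[x,0']$, and $\varepsilon$ in between. In both cases $\|P\|\ge2$.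

\subsection{What the example suggests}

The projection $P_\delta$ acts in two steps. First cut $K$ at $a$ into two copies of $[0,\omega_1]$ and apply the norm-one projection on each; the result has a jump of size $t$ at $a$. Then remove the jump by subtracting $tg$, where $g=-\frac12$ to the left of $a$ and $g=\frac12$ to the right. Any $g$ equal to $-\alpha$ on the left and to $\beta$ on the right, with $\alpha,\beta\ge0$ and $\alpha+\beta=1$, removes the jump as well, and gives the bound $1+2\max\{\alpha,\beta\}$.

When $M(K)$ has many points, each $a$ needs its own correction $g_a$, and the bound becomes $1+2\sup_z\sum_a|g_a(z)|$. Suppose that the corrections of the other points add up to $s$ just to the left of $a$ and to $t$ just to the right. Then the best split of the jump at $a$ minimizes $\max\{\alpha+s,\beta+t\}$, and this minimum is $\varphi(s,t)$.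

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] If $s,t\in[0,\infty]$ and $\alpha,\beta\ge0$ are reals with $\alpha+\beta\ge1$, then $\max\{\alpha+s,\beta+t\}\ge\varphi(s,t)$.
\item[(b)] If $s,t\in[0,\infty)$, there are $\alpha,\beta\ge0$ with $\alpha+\beta=1$ and $\max\{\alpha+s,\beta+t\}\le\varphi(s,t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The maximum is at least $s$, at least $t$, and at least the average $\frac12(\alpha+\beta+s+t)$.

(b) If $|s-t|\le1$, take $\alpha=\frac12(1+t-s)$ and $\beta=\frac12(1+s-t)$; then $\alpha+s=\beta+t=\frac12(1+s+t)$. If $s>t+1$, take $\alpha=0$, $\beta=1$; the maximum is $s$. If $t>s+1$, take $\alpha=1$, $\beta=0$; the maximum is $t$.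
\end{proof}

This explains the definition of $w$, and also the role of two-sided limits: $\varphi(s,s)=s+\frac12$, so accumulation from both sides always costs more, while $\varphi(s,0)=s$ for $s\ge1$, because the whole correction can be placed on the free side.

The general proof follows the example. Section~\ref{sec:split} cuts $K$ at all points of $M(K)$. Section~\ref{sec:good} replaces the spaces $S_\delta$ by spaces $S_X$ indexed by suitable countable sets $X\subseteq K$. Section~\ref{sec:Q} constructs norm-one projections on the cut line, and Section~\ref{sec:lift} removes the jumps and proves (iii)$\Rightarrow$(i). Section~\ref{sec:lower} proves the lower bound and completes Theorem~\ref{thm:main}. Sections~\ref{sec:optimal} and~\ref{sec:values} complete Theorem~\ref{thm:sharp}.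

\section{Jumps, ranks and the split line}\label{sec:split}

From now on $K$ is a scattered compact line and $A=M(K)$.

\subsection{Jumps}

A \emph{jump} of a compact line $L$ is a pair $(c,d)$ of points with $c<d$ and nothing strictly between them. Then $[d,\rightarrow)$ is clopen, and we write $\chi_d$ for its indicator function. The jump \emph{separates} $x<y$, or lies \emph{between} them, if $x\le c<d\le y$; this says that $\chi_d(x)\ne\chi_d(y)$. No member of a jump is internal. A general compact line, such as $[0,1]$, may have no jumps; the first use of scatteredness is to produce them.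

\begin{lemma}\label{lem:jump}
If $x<y$ in $K$, there is a jump of $K$ between $x$ and $y$.
\end{lemma}

\begin{proof}
Let $z$ be isolated in $[x,y]$. If $z>x$, then $c=\sup[x,z)$ is smaller than $z$, and $(c,z)$ is a jump between $x$ and $y$. If $z=x$, then $d=\inf(x,y]$ is larger than $x$, and $(x,d)$ is such a jump.
\end{proof}

A set of jumps determines a subspace of $C(L)$, which can be described in two ways.

\begin{lemma}\label{lem:SW}
Let $\Gamma$ be a set of jumps of a compact line $L$, and write $z\sim z'$ if no member of $\Gamma$ separates $z$ and $z'$. Then $\sim$ is an equivalence relation whose classes are closed intervals $[u,v]$, and the closed linear span of $1$ and the functions $\chi_d$, $(c,d)\in\Gamma$, is the space of all $f\in C(L)$ that are constant on each class.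
\end{lemma}

\begin{proof}
The map $e=(\chi_d)_{(c,d)\in\Gamma}:L\to\{0,1\}^\Gamma$ is continuous, and $z\sim z'$ if and only if $e(z)=e(z')$. So the classes are the fibers of $e$; they are closed, and convex because each $\chi_d$ is monotone. A nonempty closed convex set in a compact line is the interval between its minimum and its maximum.

Let $L'=e[L]$, a compact space. A function $f\in C(L)$ that is constant on the classes has the form $g\circ e$, and $g$ is continuous, since $g^{-1}(Z)=e[f^{-1}(Z)]$ is compact for every closed set $Z$ of scalars. Thus $g\mapsto g\circ e$ is an isometry of $C(L')$ onto the space of such $f$, and it carries the coordinate functions to the $\chi_d$. The span of $1$ and the coordinate functions is an algebra, because $\chi_d\chi_{d'}=\chi_{\max(d,d')}$. It contains the constants, separates the points of $L'$ and is closed under complex conjugation, so it is dense in $C(L')$ by the Stone--Weierstrass theorem.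
\end{proof}

\subsection{Ranks of closed sets}

Let $C\subseteq K$ be closed and nonempty. By compactness the least ordinal with $D^\alpha(C)=\emptyset$ is a successor, so there is a last ordinal $\mathrm{rk}(C)$ with $D^{\mathrm{rk}(C)}(C)\ne\emptyset$. The set $\mathrm{Top}(C)=D^{\mathrm{rk}(C)}(C)$ is compact and discrete, hence finite. We use two facts.
\begin{enumerate}
\item[(R1)] If $C'\subseteq C$ is closed, nonempty and misses a point of $\mathrm{Top}(C)$, then $(\mathrm{rk}(C'),|\mathrm{Top}(C')|)<(\mathrm{rk}(C),|\mathrm{Top}(C)|)$ in the lexicographic order.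
\item[(R2)] If $I\subseteq K$ is clopen, then $D^\alpha(I)=D^\alpha(K)\cap I$ for all $\alpha$. So if $\mathrm{Top}(I)=\{p\}$, all points of $I\setminus\{p\}$ have rank below $\mathrm{rk}(p)$; and every nonempty clopen set contains an isolated point of $K$.
\end{enumerate}
For (R1), induction gives $D^\alpha(C')\subseteq D^\alpha(C)$; so $\mathrm{rk}(C')\le\mathrm{rk}(C)$, and in case of equality $\mathrm{Top}(C')$ is a proper subset of $\mathrm{Top}(C)$. For (R2), since $I$ is open, a point of $D^\alpha(K)\cap I$ is isolated in this set if and only if it is isolated in $D^\alpha(K)$; now use induction.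

\subsection{The split line}

Let $\widehat K$ be obtained from $K$ by replacing each $a\in A$ by two points $a^-<a^+$, and let $\pi:\widehat K\to K$ be the natural monotone surjection. For $x\in K\setminus A$ we put $x^-=x^+=x$, so that $\pi^{-1}(x)=\{x^-,x^+\}$ and $\pi^{-1}[u,v]=[u^-,v^+]$ in all cases.

The order $\widehat K$ is a compact line. Its least element is $\min K$. If $S\subseteq\widehat K$ is nonempty and $s=\sup\pi[S]$, then $s^+$ is an upper bound of $S$, and every upper bound $z$ has $\pi(z)\ge s$, that is, $z\ge s^-$. So $\sup S=s^+$ if $s^+\in S$, and $\sup S=s^-$ otherwise. The map $\pi$ is continuous, since $\pi^{-1}(x,\rightarrow)=(x^+,\rightarrow)$ and $\pi^{-1}(\leftarrow,x)=(\leftarrow,x^-)$.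

The jumps of $\widehat K$ are the pairs $(a^-,a^+)$, $a\in A$, and the jumps of $K$. Indeed, if $(c,d)$ is a jump of $\widehat K$ with $\pi(c)<\pi(d)$, then $(\pi(c),\pi(d))$ is a jump of $K$; and the members of a jump of $K$ are not in $A$, so they are not split and still form a jump. For the same reason, if $(c,d)$ is a jump of $K$ and $z,z'\in\widehat K$, then
\begin{equation}\label{eq:transfer}
z\le c<d\le z'\quad\Longleftrightarrow\quad\pi(z)\le c<d\le\pi(z').
\end{equation}
By Lemma~\ref{lem:jump} and \eqref{eq:transfer}, jumps separate the points of $K$ and those of $\widehat K$. By Lemma~\ref{lem:SW}, each of $C(K)$ and $C(\widehat K)$ is the closed span of $1$ and the functions $\chi_d$ given by its jumps.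

Let $c_0(A)$ be the space of scalar families $t=(t_a)_{a\in A}$ such that $\{a:|t_a|\ge\eta\}$ is finite for every $\eta>0$, with the supremum norm and unit vectors $e_a$. For $f\in C(\widehat K)$ put
\[
\Delta f(a)=f(a^+)-f(a^-),\qquad a\in A.
\]
Then $\sup_a|\Delta f(a)|\le2\|f\|$, and $\Delta1=0$, $\Delta\chi_{a^+}=e_a$, and $\Delta\chi_d=0$ for jumps $(c,d)$ of $K$. Since these functions span a dense subspace, $\Delta$ is a linear operator from $C(\widehat K)$ to $c_0(A)$ with $\|\Delta\|\le2$. A function in $\ker\Delta$ is constant on the fibers of $\pi$, so it has the form $f\circ\pi$, with $f$ continuous as in the proof of Lemma~\ref{lem:SW}. We identify $C(K)$ with $\ker\Delta$ through the isometry $f\mapsto f\circ\pi$; the two meanings of $\chi_d$ for a jump $(c,d)$ of $K$ agree.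

\section{Good sets and their classes}\label{sec:good}

In the example, $S_\delta$ is determined by the countable set of points outside $[\delta,\delta']$. In general we attach a separable subspace to a countable set $X\subseteq K$ by using the jumps with both members in $X$. To understand the intervals that get collapsed, $X$ must be closed under several operations. Later sections add further operations, so we fix a convenient language.

A \emph{rule} is a map $\Phi$ that assigns to each pair $(x,y)\in K^2$ a countable subset of $K$. A set $X$ \emph{obeys} $\Phi$ if $\Phi(x,y)\subseteq X$ for all $x,y\in X$. Every countable set $C$ lies in a countable set obeying $\Phi$, namely $\bigcup_nC_n$ with $C_0=C$ and $C_{n+1}=C_n\cup\bigcup_{x,y\in C_n}\Phi(x,y)$. The union of an increasing sequence of sets obeying $\Phi$ obeys $\Phi$. A set obeys two rules if and only if it obeys their pointwise union.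

Fix a rule $\Phi_0$ such that every nonempty set $X$ obeying it has the following properties.
\begin{enumerate}
\item[(G1)] $\min K,\max K\in X$; predecessors and successors of points of $X$, when they exist, are in $X$.
\item[(G2)] For $x<y$ in $X$, some jump between $x$ and $y$ has both members in $X$.
\item[(G3)] $\mathrm{Top}([x,y])\subseteq X$ for $x\le y$ in $X$.
\item[(G4)] If $p\in X$ is a countable left limit, then $X\cap(\leftarrow,p)$ is cofinal in $(\leftarrow,p)$; symmetrically on the right.
\item[(G5)] If $x\le y$ are in $X$ and $[x,y]$ contains an isolated point of $K$, then so does $X\cap[x,y]$.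
\end{enumerate}
Each item asks for countably many witnesses for each pair of points, so $\Phi_0(x,y)$ is simply a choice of these witnesses; for (G2) they exist by Lemma~\ref{lem:jump}. A set is \emph{good} if it is countable, nonempty and obeys $\Phi_0$.

Let $X$ be good. Let $\Gamma_X$ be the set of jumps of $K$ with both members in $X$, and $\mathrm{Iso}_X$ the set of isolated points of $K$ that lie in $X$. The \emph{$X$-classes} of $K$ are the classes defined by $\Gamma_X$ as in Lemma~\ref{lem:SW}, and $S_X\subseteq C(K)$ is the space of continuous functions constant on them. By that lemma $S_X$ is the closed span of $1$ and the $\chi_d$, $(c,d)\in\Gamma_X$, so it is separable. An \emph{$X$-interval} is a nonempty interval $[d,c]$ such that $d$ is $\min K$ or the right member of a jump in $\Gamma_X$, and $c$ is $\max K$ or the left member of a jump in $\Gamma_X$. It is clopen, it is a union of $X$-classes, and its ends lie in $X$. A jump in $\Gamma_X$ between two of its points cuts it into two $X$-intervals.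

\subsection{Classes in $K$}

The next lemma shows that $X$ indexes its own classes. Existence is the point: it is where ranks and (G3) enter.

\begin{lemma}\label{lem:onepoint}
Let $X$ be good.
\begin{enumerate}
\item[(a)] Every $X$-class contains exactly one point of $X$.
\item[(b)] For every $p\in X$ there is an $X$-interval $I$ with $\mathrm{Top}(I)=\{p\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (G2) a class contains at most one point of $X$. Let $y\in K$. Among the $X$-intervals containing $y$, of which $K$ is one, choose $I$ with lexicographically least $(\mathrm{rk}(I),|\mathrm{Top}(I)|)$. By (G3), $\mathrm{Top}(I)\subseteq X$. If $\mathrm{Top}(I)$ had two points, a jump in $\Gamma_X$ between them would cut $I$ into two $X$-intervals, each missing a point of $\mathrm{Top}(I)$; the one containing $y$ contradicts minimality by (R1). So $\mathrm{Top}(I)=\{p\}$ with $p\in X$. A jump in $\Gamma_X$ separating $y$ and $p$ would cut off an $X$-interval that contains $y$ and misses $p$, again against minimality. So $p$ lies in the class of $y$, which proves (a). If $y\in X$, then $p=y$ by uniqueness, which proves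 (b).
\end{proof}

\begin{lemma}\label{lem:ends}
Let $X$ be good and let $[u,v]$ be the class of $p\in X$.
\begin{enumerate}
\item[(a)] If $p$ is not a left limit, then $u=p$, and either $p=\min K$ or $p$ is the right member of a jump in $\Gamma_X$.
\item[(b)] If $p$ is a left limit, then $X\cap(\leftarrow,p)$ is a nonempty subset of $(\leftarrow,u)$ with supremum $u$, and for every $y<u$ there are $(c,d)\in\Gamma_X$ and $x\in\mathrm{Iso}_X$ with $y<c<d\le x<u$.
\item[(c)] If $p$ is a countable left limit, then $u=p$. If $p$ is an uncountable left limit, then $u<p$.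
\end{enumerate}
The symmetric statements hold for $v$.
\end{lemma}

\begin{proof}
(a) If $p\ne\min K$, it has a predecessor, which is in $X$ by (G1). The resulting jump separates $p$ from all smaller points.

(b) The set $X\cap(\leftarrow,p)$ contains $\min K$. Its points are not in $[u,v]$ by Lemma~\ref{lem:onepoint}(a), so they are below $u$. Let $s\le u$ be its supremum. If $s<u$, then some $(c,d)\in\Gamma_X$ satisfies $s\le c<d\le p$; here $d\ne p$ because $p$ has no predecessor, so $d\in X\cap(\leftarrow,p)$ and $d>s$, which is absurd. Thus $s=u$, and since $u$ is not in the set, the set has no largest element.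

Given $y<u$, choose $x_1<x_2<x_3$ in $X\cap(y,p)$; then $x_3<u$. By (G2) there are $(c,d),(c',d')\in\Gamma_X$ with $x_1\le c<d\le x_2\le c'<d'\le x_3$. The interval $[d,c']$ is clopen and nonempty, so it contains an isolated point of $K$ by (R2), and by (G5) a point $x\in\mathrm{Iso}_X$. Then $y<c<d\le x<u$.

(c) Use $u=\sup(X\cap(\leftarrow,p))$. In the countable case this is $p$ by (G4). In the uncountable case the countable set $X\cap(\leftarrow,p)$ is bounded by a point below $p$.
\end{proof}

So the class of a point $a\in A\cap X$ is a nondegenerate interval, and $\mathrm{Iso}_X$ accumulates to both of its ends from outside. This is the configuration $[\delta,\delta']$ of the example. Lemma~\ref{lem:types} below shows that splitting destroys it and that no other class has it.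

\subsection{Classes in $\widehat K$}

Put $\widehat\Gamma_X=\Gamma_X\cup\{(a^-,a^+):a\in A\cap X\}$. It defines the $X$-classes of $\widehat K$. Let $E_X\subseteq C(\widehat K)$ be the space of continuous functions constant on these classes; it is the closed span of $1$ and the $\chi_d$, $(c,d)\in\widehat\Gamma_X$.

\begin{lemma}\label{lem:hatclasses}
Let $X$ be good.
\begin{enumerate}
\item[(a)] Let $[u,v]$ be the class of $p\in X$ in $K$. If $p\notin A$, then $[u^-,v^+]$ is a class of $\widehat K$. If $p\in A$, then $[u^-,p^-]$ and $[p^+,v^+]$ are classes of $\widehat K$. There are no other classes.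
\item[(b)] $E_X\cap C(K)=S_X$.
\item[(c)] If $h\in E_X$ and $a\in A\setminus X$, then $\Delta h(a)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z<z'$ in $\widehat K$. By \eqref{eq:transfer}, $\Gamma_X$ separates $z$ and $z'$ if and only if $\pi(z)$ and $\pi(z')$ lie in different classes of $K$. Suppose that both lie in the class $[u,v]$ of $p$. If $(a^-,a^+)$ with $a\in A\cap X$ separates them, then $\pi(z)\le a\le\pi(z')$, so $a\in[u,v]\cap X=\{p\}$. Hence $z$ and $z'$ are separated exactly when $p\in A$ and $z\le p^-<p^+\le z'$. By Lemma~\ref{lem:onepoint}(a) the intervals $[u^-,v^+]$ cover $\widehat K$.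

(b) Let $f\in C(K)$. If $f$ is constant on each $[u,v]$, then $f\circ\pi$ is constant on each $[u^-,v^+]$. Conversely, if $f\circ\pi\in E_X$, then by (a) $f$ is constant on $[u,p]$ and on $[p,v]$, hence on $[u,v]$.

(c) The only jump that separates $a^-$ and $a^+$ is $(a^-,a^+)$, and it is not in $\widehat\Gamma_X$.
\end{proof}

Let $[s,t]$ be a class of $\widehat K$. Its left end $s$ is \emph{cut off} if $s=\min\widehat K$ or $s$ is the right member of a jump in $\widehat\Gamma_X$. It is \emph{approached} if $s>\min\widehat K$ and for every $z<s$ there are $(c,d)\in\Gamma_X$ and $x\in\mathrm{Iso}_X$ with $z<c<d\le x<s$. An approached left end is a left limit, and one that is cut off is not. The same words are used symmetrically for the right end $t$.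

\begin{lemma}\label{lem:types}
Let $X$ be good and let $[s,t]$ be an $X$-class of $\widehat K$. Each end is cut off or approached. If both ends are approached, then $s=t$. If both ends are cut off, then $s=t\in\mathrm{Iso}_X$. For $x\in\mathrm{Iso}_X$ the set $\{x\}$ is a class.
\end{lemma}

\begin{proof}
Let $[u,v]$ be the class of $p\in X$ in $K$. If $p$ is not a left limit, then $p\notin A$, $u=p$, and $u^-=p$ is cut off by Lemma~\ref{lem:ends}(a). If $p$ is a left limit, then $u>\min K$, and every $z<u^-$ has $\pi(z)<u$; Lemma~\ref{lem:ends}(b) with $y=\pi(z)$ gives points $c,d,x\notin A$ with $z<c<d\le x<u^-$, so $u^-$ is approached. The same holds for $v^+$ and right limits.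

If $p\in A$, then $p$ is a left and a right limit, so $u^-$ and $v^+$ are approached, while $(p^-,p^+)\in\widehat\Gamma_X$ cuts off the right end of $[u^-,p^-]$ and the left end of $[p^+,v^+]$. These classes have one end of each kind. Let $p\notin A$ and consider $[u^-,v^+]$. If both ends are approached, then $p$ is internal; since $p\notin M(K)$, it is a countable limit from both sides, and $u=p=v$ by Lemma~\ref{lem:ends}(c). Both ends are cut off exactly when $p$ is isolated in $K$, and then $u=p=v$ by Lemma~\ref{lem:ends}(a).
\end{proof}

\begin{figure}[ht]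
\centering
\begin{tikzpicture}
\node at (-0.6,1.6) {$K$};
\draw (0,1.6) -- (10,1.6);
\draw[line width=2pt] (3,1.6) -- (7,1.6);
\fill (0.5,1.6) circle (1.6pt) (1.5,1.6) circle (1.6pt) (2.15,1.6) circle (1.6pt) (2.55,1.6) circle (1.6pt) (2.8,1.6) circle (1.6pt);
\fill (9.5,1.6) circle (1.6pt) (8.5,1.6) circle (1.6pt) (7.85,1.6) circle (1.6pt) (7.45,1.6) circle (1.6pt) (7.2,1.6) circle (1.6pt);
\fill (5,1.6) circle (2.4pt);
\node at (3,1.95) {$u$}; \node at (5,1.95) {$a$}; \node at (7,1.95) {$v$};
\node at (-0.6,0) {$\widehat K$};
\draw (0,0) -- (4.7,0); \draw (5.3,0) -- (10,0);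
\draw[line width=2pt] (3,0) -- (4.7,0); \draw[line width=2pt] (5.3,0) -- (7,0);
\fill (0.5,0) circle (1.6pt) (1.5,0) circle (1.6pt) (2.15,0) circle (1.6pt) (2.55,0) circle (1.6pt) (2.8,0) circle (1.6pt);
\fill (9.5,0) circle (1.6pt) (8.5,0) circle (1.6pt) (7.85,0) circle (1.6pt) (7.45,0) circle (1.6pt) (7.2,0) circle (1.6pt);
\fill (4.7,0) circle (2.4pt) (5.3,0) circle (2.4pt);
\node at (3,-0.4) {$u^-$}; \node at (4.6,-0.4) {$a^-$}; \node at (5.45,-0.4) {$a^+$}; \node at (7,-0.4) {$v^+$};
\draw[->] (4.6,0.4) -- (3.05,0.4); \draw[->] (5.4,0.4) -- (6.95,0.4);
\end{tikzpicture}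
\caption{Top: the class $[u,v]$ of a point $a\in M(K)\cap X$; isolated points of $K$ lying in $X$ (small dots) accumulate to both ends, so no retraction that fixes them collapses the class. Bottom: after $a$ is split into $a^-<a^+$, the class breaks into two classes, and each is collapsed to its outer end (arrows).}
\label{fig:classes}
\end{figure}

\subsection{The families of subspaces $S_X$}

\begin{lemma}\label{lem:families}
\begin{enumerate}
\item[(a)] If $X,Y$ are good, then $S_X\subseteq S_Y$ if and only if $X\subseteq Y$. In particular $S_X$ determines $X$.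
\item[(b)] For every rule $\Phi$ the family $\mathcal F_\Phi=\{S_X:X\text{ is good and obeys }\Phi\}$ is closed cofinal.
\item[(c)] If $\mathcal F\subseteq\mathrm{Sep}(C(K))$ is closed cofinal, $\Phi$ is a rule and $C\subseteq K$ is countable, there is a good $X\supseteq C$ obeying $\Phi$ with $S_X\in\mathcal F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $X\subseteq Y$, then $\Gamma_X\subseteq\Gamma_Y$ and $S_X\subseteq S_Y$. Conversely, let $S_X\subseteq S_Y$. If $(c,d)\in\Gamma_X$, then $\chi_d\in S_Y$, so $c$ and $d$ lie in different $Y$-classes; the only jump that separates them is $(c,d)$, so $(c,d)\in\Gamma_Y$. Hence every $X$-interval is a $Y$-interval. For $p\in X$ take $I$ as in Lemma~\ref{lem:onepoint}(b); its ends are in $Y$, so $p\in\mathrm{Top}(I)\subseteq Y$ by (G3).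

(b) Every $f\in C(K)$ is a limit of a sequence of finite combinations of $1$ and functions $\chi_d$, so a separable subspace lies in the closed span of $1$ and countably many $\chi_d$. It is contained in $S_X$ for any good $X$ obeying $\Phi$ that contains the members of the corresponding jumps. If $S_{X_1}\subseteq S_{X_2}\subseteq\cdots$ lie in $\mathcal F_\Phi$, then $X_1\subseteq X_2\subseteq\cdots$ by (a), the union $X$ is good and obeys $\Phi$, and $\Gamma_X=\bigcup_n\Gamma_{X_n}$. Comparing generators gives $\overline{\bigcup_nS_{X_n}}=S_X$.

(c) Choose a good $X_1\supseteq C$ obeying $\Phi$, and use the cofinality of $\mathcal F$ and $\mathcal F_\Phi$ alternately to get $S_{X_1}\subseteq F_1\subseteq S_{X_2}\subseteq F_2\subseteq\cdots$ with $F_n\in\mathcal F$ and $S_{X_n}\in\mathcal F_\Phi$. As in (b), $X=\bigcup_nX_n$ is good, obeys $\Phi$, and $S_X=\overline{\bigcup_nS_{X_n}}=\overline{\bigcup_nF_n}\in\mathcal F$.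
\end{proof}

\section{Norm-one projections on $C(\widehat K)$}\label{sec:Q}

On the split line every nondegenerate class has one approached end, and we collapse the class to that end (Figure~\ref{fig:classes}). It is useful to characterize the resulting projection without reference to the retraction: it is determined by values at isolated points. This makes the commutation relations immediate, here and in the next section.

\begin{lemma}\label{lem:Q}
Let $X$ be good. For every $f\in C(\widehat K)$ there is a unique $Q_Xf\in E_X$ with $Q_Xf=f$ on $\mathrm{Iso}_X$. The map $Q_X$ is a linear projection onto $E_X$ with $\|Q_X\|\le1$, and $Q_XQ_Y=Q_X$ whenever $X\subseteq Y$ are good.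
\end{lemma}

\begin{proof}
\emph{Uniqueness.} Let $h\in E_X$ vanish on $\mathrm{Iso}_X$ and let $[s,t]$ be a class. If an end is approached, it lies in the closure of $\mathrm{Iso}_X$, so $h$ vanishes at that end and hence on the class. Otherwise the class is a point of $\mathrm{Iso}_X$ by Lemma~\ref{lem:types}. So $h=0$.

\emph{Existence.} By Lemma~\ref{lem:types}, a class $[s,t]$ with $s<t$ has exactly one approached end. Define $r:\widehat K\to\widehat K$ on $[s,t]$ to be that end if $s<t$, and $s$ if $s=t$. Then $r$ is constant on classes, maps each class into itself, and fixes the points of $\mathrm{Iso}_X$. We show that $r$ is continuous; then $Q_Xf=f\circ r$ has the required properties, and it is linear in $f$ with $\|f\circ r\|\le\|f\|$.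

Let $[s,t]$ be a class, $\rho$ the value of $r$ on it, and $W$ an open convex neighborhood of $\rho$. If $s$ is cut off, put $s'=s$. If $s$ is approached, then $\rho=s$ and $s$ is a left limit, so $W$ contains some $z<s$; choose $(c,d)\in\Gamma_X$ with $z<c<d<s$ and put $s'=d$. In both cases $[s',\rightarrow)$ is clopen, and $[s',s)$ is a union of classes contained in $W$. Define $t'\ge t$ symmetrically. Then $[s',t']$ is a clopen set containing $[s,t]$, and $r$ maps $[s',s)$ and $(t,t']$ into themselves and $[s,t]$ to $\rho$. So $r$ maps $[s',t']$ into $W$, and $r$ is continuous at every point of $[s,t]$.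

\emph{Projection and commutation.} If $h\in E_X$, then $Q_Xh=h$ by uniqueness. If $X\subseteq Y$, then $Q_Yf=f$ on $\mathrm{Iso}_Y\supseteq\mathrm{Iso}_X$, so $Q_XQ_Yf$ and $Q_Xf$ are elements of $E_X$ that agree on $\mathrm{Iso}_X$.
\end{proof}

\section{Removing the jumps}\label{sec:lift}

For $f\in C(K)$ the function $Q_Xf$ may jump at the points of $A\cap X$. We remove all jumps at once by a projection of $C(\widehat K)$ onto $\ker\Delta=C(K)$, built from the corrections $g_a$ of Section~\ref{sec:example}.

\begin{definition}
A \emph{lifting} is a family $(g_a)_{a\in A}$ in $C(\widehat K)$ such that $\Delta g_a=e_a$ and each $g_a$ is a linear combination of $1$, $\chi_{a^+}$ and finitely many $\chi_d$ with $(c,d)$ a jump of $K$. Its \emph{size} is $\kappa=\sup_{z\in\widehat K}\sum_{a\in A}|g_a(z)|$.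
\end{definition}

\begin{proposition}\label{prop:lift}
If there is a lifting of size $\kappa<\infty$, then $C(K)$ has a projectional skeleton with constant at most $1+2\kappa$.
\end{proposition}

\begin{proof}
\emph{The projection onto $C(K)$.} For finite $F\subseteq A$ and scalars $t_a$ we have $\|\sum_{a\in F}t_ag_a\|\le\kappa\max_{a\in F}|t_a|$. So for $t\in c_0(A)$ the finite partial sums of $\sum_at_ag_a$ satisfy the Cauchy condition, and $Tt=\sum_at_ag_a$ defines a bounded operator $T:c_0(A)\to C(\widehat K)$ with $\|T\|\le\kappa$ and $\Delta T=\mathrm{id}$. Put $\Pi=\mathrm{id}-T\Delta$. Then $\Delta\Pi=\Delta-\Delta T\Delta=0$ and $\Pi T=T-T\Delta T=0$, the operator $\Pi$ is the identity on $\ker\Delta$, and $\|\Pi\|\le1+\|T\|\|\Delta\|\le1+2\kappa$.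

\emph{Compatibility with $Q_X$.} The operators $\Pi Q_X$ will commute if $Q_X$ preserves the range of $T$, which $\Pi$ annihilates. We arrange this by a rule. For an isolated point $x$ of $K$ the set $\{a\in A:g_a(x)\ne0\}$ is countable, because $\sum_a|g_a(x)|\le\kappa$. Let $\Phi(x,y)$ be this set if $x$ is isolated, the set of members of the finitely many jumps of $K$ that occur in $g_x$ if $x\in A$, and empty otherwise. Let $X$ be good and obey $\Phi$. If $a\in A\cap X$, then $g_a\in E_X$ and $Q_Xg_a=g_a$. If $a\in A\setminus X$, then $g_a$ vanishes on $\mathrm{Iso}_X$, so $Q_Xg_a=0$ by the uniqueness in Lemma~\ref{lem:Q}. Hence $Q_XTt=\sum_{a\in A\cap X}t_ag_a$ lies in the range of $T$, and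
\begin{equation}\label{eq:kill}
\Pi Q_XT=0.
\end{equation}

\emph{The skeleton.} Let $P_X$ be the restriction of $\Pi Q_X$ to $C(K)$; then $\|P_X\|\le1+2\kappa$. Let $f\in C(K)$. We have $P_Xf\in\ker\Delta=C(K)$. By Lemma~\ref{lem:hatclasses}(c), $\Delta Q_Xf$ vanishes outside $A\cap X$, so $T\Delta Q_Xf$ lies in the closed space $E_X$, and so does $P_Xf=Q_Xf-T\Delta Q_Xf$. By Lemma~\ref{lem:hatclasses}(b), $P_Xf\in S_X$. If $f\in S_X$, then $Q_Xf=f$ and $\Pi f=f$. Thus $P_X$ is a projection onto $S_X$.

Let $X\subseteq Y$ be good and obey $\Phi$. Then $P_YP_X=P_X$ since $S_X\subseteq S_Y$. Moreover $P_Yf=Q_Yf-Tt$ with $t=\Delta Q_Yf$, so by Lemma~\ref{lem:Q} and \eqref{eq:kill},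
\[
P_XP_Yf=\Pi Q_XQ_Yf-\Pi Q_XTt=\Pi Q_Xf=P_Xf.
\]
By Lemma~\ref{lem:families}, $\mathcal F_\Phi$ is closed cofinal, $P_{S_X}=P_X$ is well defined, and $S_X\subseteq S_Y$ implies $X\subseteq Y$. So $\mathcal F_\Phi$ with these projections is a skeleton.
\end{proof}

A lifting of finite size is easy to find when the internal order is finite: place the whole correction of $a$ on a side that is free of points of the same order.

\begin{proposition}\label{prop:crude}
If $N=\mathrm{io}(A)<\infty$, there is a lifting of size at most $2N$. Hence \emph{(iii)} implies \emph{(i)} in Theorem~\ref{thm:main}.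
\end{proposition}

\begin{proof}
Let $a\in A$ have internal order $k<N$. Then $a$ is not a limit of $A^{(k)}$ from the right, or not from the left. In the first case call $a$ of \emph{right type}, choose $y>a$ with $(a,y)\cap A^{(k)}=\emptyset$ and a jump $(c_a,d_a)$ of $K$ between $a$ and $y$. Then $a<c_a<y$, since $a$ has no successor, so $(a,c_a]\cap A^{(k)}=\emptyset$. Otherwise call $a$ of \emph{left type} and choose symmetrically a jump $(c_a,d_a)$ with $d_a<a$ and $[d_a,a)\cap A^{(k)}=\emptyset$. In both cases put $g_a=\chi_{a^+}-\chi_{d_a}$. This is a lifting; $g_a$ is the indicator function of $[a^+,c_a]$ for right type and minus the indicator function of $[d_a,a^-]$ for left type.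

Fix $z\in\widehat K$ and $k<N$. If $a<b$ were of order $k$ and right type with $g_a(z)\ne0\ne g_b(z)$, then $b^+\le z\le c_a$, so $b\in(a,c_a]\cap A^{(k)}=\emptyset$. If $a<b$ were of order $k$ and left type with this property, then $d_b\le z\le a^-$, so $a\in[d_b,b)\cap A^{(k)}=\emptyset$. Hence at most $2N$ of the values $g_a(z)$ are nonzero, each of modulus one.
\end{proof}

This gives the constant $1+4N$; Section~\ref{sec:optimal} improves it to the optimal value.

\section{The lower bound}\label{sec:lower}

Let $X$ be good and let $P$ be a bounded projection of $C(K)$ onto $S_X$. For $a\in A\cap X$ let $[u_a,v_a]$ be its class in $K$. Since $a$ is an uncountable limit from one side, $u_a<v_a$ by Lemma~\ref{lem:ends}(c). Choose a jump $(c_a,d_a)$ of $K$ between $u_a$ and $v_a$, and put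
\[
h_a=\chi_{d_a},\qquad\gamma_a=h_a-Ph_a\in C(K).
\]
The function $h_a$ is constant on every class other than $[u_a,v_a]$. The functions $\gamma_a$ are the corrections that the given projection $P$ uses, and the first lemma shows that they bound $\|P\|$ from below just as a lifting bounds it from above.

\begin{lemma}\label{lem:signs}
For $x\in\mathrm{Iso}_X$ and finite $F\subseteq A\cap X$ we have $\|P\|\ge1+2\sum_{a\in F}|\gamma_a(x)|$.
\end{lemma}

\begin{proof}
Note that $x\notin F$. Choose a jump in $\Gamma_X$ between each two consecutive points of $F\cup\{x\}$, by (G2). These jumps partition $K$ into $X$-intervals $I_b\ni b$, $b\in F\cup\{x\}$, and $I_b$ contains the class of $b$. Choose scalars $\varepsilon_a$ of modulus one with $-\varepsilon_a\gamma_a(x)=|\gamma_a(x)|$. Let $f=1$ on $I_x$, and for $a\in F$ let $f=-\varepsilon_a$ on $I_a\cap(\leftarrow,c_a]$ and $f=\varepsilon_a$ on $I_a\cap[d_a,\rightarrow)$. All these sets are clopen, so $f\in C(K)$ and $\|f\|=1$.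

The function $f'=f-\sum_{a\in F}2\varepsilon_ah_a$ lies in $S_X$. Indeed, a class that is not the class of a point of $F$ lies in one $I_b$ and, if $b\in F$, on one side of $(c_b,d_b)$; so $f$ and all $h_a$ are constant on it. On the class of $a\in F$ the functions $h_b$, $b\ne a$, are constant, and $f-2\varepsilon_ah_a$ equals $-\varepsilon_a$ on both $[u_a,c_a]$ and $[d_a,v_a]$. Now $f'-Pf'=0$ gives $f-Pf=\sum_{a\in F}2\varepsilon_a\gamma_a$, and so $Pf(x)=1+2\sum_{a\in F}|\gamma_a(x)|$.
\end{proof}

The second lemma uses that $a$ is internal: both ends of its class are approached by points of $X$, so the values of $\gamma_a$ at the ends are nearly attained at all points of $X$ close to $a$.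

\begin{lemma}\label{lem:near}
Let $a\in A\cap X$. Then $|\gamma_a(u_a)|+|\gamma_a(v_a)|\ge1$. For every $\eta>0$ and every $x_0\in X$ with $x_0<a$ there is $x_0'\in X$ with $x_0\le x_0'<a$ such that $\mathrm{Iso}_X\cap(x_0',a)\ne\emptyset$ and $|\gamma_a(x)|>|\gamma_a(u_a)|-\eta$ for all $x\in X\cap(x_0',a)$. The symmetric statement holds for $v_a$.
\end{lemma}

\begin{proof}
Since $Ph_a$ is constant on $[u_a,v_a]$, we have $\gamma_a(v_a)-\gamma_a(u_a)=h_a(v_a)-h_a(u_a)=1$. By Lemma~\ref{lem:ends}(b), $X\cap(\leftarrow,a)$ is a nonempty subset of $(\leftarrow,u_a)$ with supremum $u_a$. By continuity there is $y<u_a$ with $|\gamma_a|>|\gamma_a(u_a)|-\eta$ on $(y,u_a]$. Pick $x_1\in X\cap(y,a)$ and put $x_0'=\max(x_0,x_1)<u_a$. Then $X\cap(x_0',a)\subseteq(y,u_a)$, and Lemma~\ref{lem:ends}(b) gives a point of $\mathrm{Iso}_X$ in $(x_0',u_a)$.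
\end{proof}

We now descend through $A$: at a point $a$ we move to the side on which the value of $|\gamma_a|$ plus the weight available nearby is larger, pick a point $b\in A$ there, and repeat. The set $X$ must contain such points $b$. If $a\in A$, $x<a$, $U^-(a)>0$ and $q<U^-(a)$, then $\sup\{w(b):b\in A\cap(x,a)\}\ge U^-(a)>\max(q,0)$, so some $b\in A\cap(x,a)$ has $w(b)>q$. Choosing one witness for each rational $q$, and doing the same on the right, we obtain a rule $\Psi$ such that every set $X$ obeying $\Psi$ satisfies:
\begin{enumerate}
\item[(W)] if $a\in A\cap X$, $x\in X$, $x<a$, $U^-(a)>0$ and $q<U^-(a)$ is rational, then $w(b)>q$ for some $b\in A\cap X\cap(x,a)$; symmetrically for $x>a$ and $U^+(a)$.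
\end{enumerate}

\begin{proposition}\label{prop:lower}
Let $X$ be good and obey $\Psi$, and let $P$ be a bounded projection of $C(K)$ onto $S_X$. Then $\|P\|\ge1+2w(a)$ for every $a\in A\cap X$.
\end{proposition}

\begin{proof}
We prove the following claim by induction on $\mathrm{rk}(a)$: \emph{if $a\in A\cap X$, $t<w(a)$ is real, and $x_0<a<x_1$ with $x_0,x_1\in X$, then there are $x\in\mathrm{Iso}_X\cap(x_0,x_1)$ and a finite $F\subseteq A\cap X\cap(x_0,x_1)$ with $\sum_{b\in F}|\gamma_b(x)|>t$.} With $x_0=\min K$ and $x_1=\max K$, the claim and Lemma~\ref{lem:signs} give $\|P\|>1+2t$ for all $t<w(a)$.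

Let $I=[d,c]$ be an $X$-interval with $\mathrm{Top}(I)=\{a\}$, from Lemma~\ref{lem:onepoint}(b). The ends of $I$ are not internal, so $d<a<c$. Replacing $x_0$ by $\max(x_0,d)$ and $x_1$ by $\min(x_1,c)$, we may assume by (R2) that all points of $(x_0,x_1)\setminus\{a\}$ have rank below $\mathrm{rk}(a)$. Put $\alpha=|\gamma_a(u_a)|$ and $\beta=|\gamma_a(v_a)|$. By Lemmas~\ref{lem:near} and~\ref{lem:phi}(a),
\[
\max\{\alpha+U^-(a),\ \beta+U^+(a)\}\ge w(a)>t .
\]
Assume $\alpha+U^-(a)>t$; the other case is its mirror image.

If $U^-(a)=0$, choose $\eta>0$ with $\alpha-\eta>t$, take $x_0'$ from Lemma~\ref{lem:near}, any $x\in\mathrm{Iso}_X\cap(x_0',a)$, and $F=\{a\}$. Then $|\gamma_a(x)|>\alpha-\eta>t$.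

If $U^-(a)>0$, choose $\eta>0$ and a rational $q<U^-(a)$ with $\alpha-\eta+q>t$, and take $x_0'$ from Lemma~\ref{lem:near}. By (W) there is $b\in A\cap X\cap(x_0',a)$ with $w(b)>q$, and $\mathrm{rk}(b)<\mathrm{rk}(a)$. The induction hypothesis for $b$, $q$ and $x_0'<b<a$ gives $x\in\mathrm{Iso}_X\cap(x_0',a)$ and a finite $F'\subseteq A\cap X\cap(x_0',a)$ with $\sum_{b'\in F'}|\gamma_{b'}(x)|>q$. Since $x\in X\cap(x_0',a)$, also $|\gamma_a(x)|>\alpha-\eta$. So $F=F'\cup\{a\}$ gives a sum larger than $q+\alpha-\eta>t$.
\end{proof}

It remains to compare weights with internal order. Being a limit from one side is a local property, so induction on $k$ gives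
\begin{equation}\label{eq:local}
(A\cap O)^{(k)}=A^{(k)}\cap O\qquad\text{for every open }O\subseteq K.
\end{equation}

\begin{lemma}\label{lem:compare}
If $a\in A^{(k)}$, then $w(a)\ge\frac{k+1}2$. Moreover $N/2\le V(K)\le N$ for $N=\mathrm{io}(A)$.
\end{lemma}

\begin{proof}
For $k=0$ we have $w(a)\ge\frac12(1+0+0)$. If $k\ge1$, then $a$ is a limit of $A^{(k-1)}$ from both sides, so by induction $U^-(a),U^+(a)\ge\frac k2$ and $w(a)\ge\frac12(1+k)$. If $A^{(k)}\ne\emptyset$, then $V(K)\ge\frac{k+1}2$; this gives $V(K)\ge N/2$, also for $N=\infty$.

Let $N<\infty$. For $a\in A$ let $n(a)\le N$ be the least value of $\mathrm{io}(A\cap O)$ over open convex sets $O\ni a$. We show $w(a)\le n(a)$ by induction on the rank. Let $n=n(a)$ be witnessed by $O$, and let $k$ be the internal order of $a$. By \eqref{eq:local}, $a\in(A\cap O)^{(k)}$, so $k\le n-1$. Every $b\in A\cap O$ has $n(b)\le n$, and the points $b\ne a$ close to $a$ have smaller rank, so $U^-(a),U^+(a)\le n$. On one side, say the right, there is $y>a$ with $A^{(k)}\cap(a,y)=\emptyset$. By \eqref{eq:local}, $\mathrm{io}(A\cap(a,y))\le k$, so $n(b)\le k$ for $b\in A\cap(a,y)$,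 and $U^+(a)\le k\le n-1$. Therefore $w(a)\le\max\{n,\frac12(1+n+(n-1))\}=n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The members of a skeleton are ranges of bounded projections, so (i) implies (ii), and (iii) implies (i) by Proposition~\ref{prop:crude}. Let $\mathcal F$ be as in (ii) and suppose $\mathrm{io}(A)=\infty$. Pick $a_n\in A^{(n)}$ for each $n$. By Lemma~\ref{lem:families}(c) there is a good $X\supseteq\{a_n:n\in\omega\}$ obeying $\Psi$ with $S_X\in\mathcal F$. Let $P$ be a bounded projection onto $S_X$. By Proposition~\ref{prop:lower} and Lemma~\ref{lem:compare}, $\|P\|\ge1+2w(a_n)\ge n+2$ for all $n$, which is impossible. No uniform bound was needed, because one countable set $X$ contains all the points $a_n$.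
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1) and of the lower bound in (2)]
Part (1) is Lemma~\ref{lem:compare}. Let $(\mathcal F,(P_S))$ be a skeleton and $a\in A$. By Lemma~\ref{lem:families}(c) there is a good $X\ni a$ obeying $\Psi$ with $S_X\in\mathcal F$, and $\|P_{S_X}\|\ge1+2w(a)$ by Proposition~\ref{prop:lower}. So the constant is at least $1+2V(K)$ if $A\ne\emptyset$. If $A=\emptyset$, the bound is $1$, and it holds since $\mathcal F$ contains a nonzero subspace.
\end{proof}

\section{Fusible numbers and the optimal lifting}\label{sec:optimal}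

To match the lower bound we need a lifting of size at most $V(K)$. The plan is to split the jump at $a$ as in Lemma~\ref{lem:phi}(b) and to support $g_a$ on a small neighborhood of $a$. Two difficulties arise. First, $U^\pm(a)$ are infima, and we need a neighborhood of $a$ on which the weights are bounded by $U^\pm(a)$ exactly; this follows from the fact that the possible weights are well-ordered. Second, the supports of $g_a$ and $g_b$ may overlap although neither point is close to the other; a coordinated choice of the supports prevents this.

\subsection{The weights are well-ordered}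

The set consisting of $0$ and all numbers $\frac12(1+s+t)$ with $s,t\in\mathbb F$, $|s-t|<1$, is contained in $\mathbb F$ and has the closure property that defines $\mathbb F$. So every nonzero element of $\mathbb F$ has this form.

\begin{lemma}\label{lem:fusible}
The sets $\mathbb F$ and $\overline{\mathbb F}$ are well-ordered, and every element of $\overline{\mathbb F}\setminus\mathbb F$ is the limit of a strictly increasing sequence in $\mathbb F$. If $s,t\in\overline{\mathbb F}$, then $\varphi(s,t)\in\overline{\mathbb F}$.
\end{lemma}

\begin{proof}
A set of reals is well-ordered if and only if it contains no strictly decreasing sequence. Suppose that $\mathbb F$ contains such sequences, and let $z\ge0$ be the infimum of their limits. For $\eta>0$ some limit lies in $[z,z+\eta)$, so $\mathbb F$ meets $(z,z+\eta)$. Hence $z$ is itself the limit of a strictly decreasing sequence $(z_n)$ in $\mathbb F$. Since $z_n>0$, we can write $z_n=\frac12(1+x_n+y_n)$ with $x_n,y_n\in\mathbb F$ and $x_n\le y_n<x_n+1$. From $y_n\ge x_n$ we get $x_n\le z_n-\frac12$, and from $x_n>y_n-1$ we get $y_n<z_n$. Pass to a subsequence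 along which $(x_n)$ is strictly decreasing or nondecreasing. The first case is impossible, since the limit would be at most $z-\frac12$. So $(x_n)$ is nondecreasing, and as $x_n+y_n=2z_n-1$ is strictly decreasing, $(y_n)$ is strictly decreasing. Its limit is at most $z$, hence equal to $z$ by the choice of $z$, and $y_n>z$. Then $x_n\to(2z-1)-z=z-1$, and so $x_n\le z-1$. This gives $y_n-x_n>1$, a contradiction.

A point of $\overline{\mathbb F}\setminus\mathbb F$ is the limit of a strictly monotone sequence in $\mathbb F$, which must be increasing. So if $c_1>c_2>\cdots$ were in $\overline{\mathbb F}$, we could choose $f_i\in\mathbb F$ with $c_{i+1}<f_i\le c_i$, and then $f_1>f_2>\cdots$, which is impossible.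

Let $s,t\in\overline{\mathbb F}$. If $|s-t|\ge1$, then $\varphi(s,t)=\max\{s,t\}$. If $|s-t|<1$, then $\varphi(s,t)=\frac12(1+s+t)$; choose $s_n\to s$ and $t_n\to t$ in $\mathbb F$, so that $|s_n-t_n|<1$ for large $n$ and $\frac12(1+s_n+t_n)\in\mathbb F$ converges to $\varphi(s,t)$.
\end{proof}

\begin{lemma}\label{lem:attained}
Let $V(K)<\infty$. Then $w(a)\in\overline{\mathbb F}$ for all $a\in A$, and $V(K)\in\overline{\mathbb F}$. Each $a\in A$ has $y<a<y'$ such that $w(b)\le U^-(a)$ for $b\in A\cap(y,a)$ and $w(b)\le U^+(a)$ for $b\in A\cap(a,y')$.
\end{lemma}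

\begin{proof}
The supremum of a bounded subset of $\overline{\mathbb F}$ lies in $\overline{\mathbb F}$, since this set is closed and $\sup\emptyset=0\in\mathbb F$. We use induction on the rank of $a$. For $y<a$ close to $a$, the number $\sup\{w(b):b\in A\cap(y,a)\}$ is at most $V(K)$ and lies in $\overline{\mathbb F}$ by the induction hypothesis. Since $\overline{\mathbb F}$ is well-ordered, the infimum $U^-(a)$ of these numbers is attained at some $y$; this $y$ has the required property, and $U^-(a)\in\overline{\mathbb F}$. The same argument on the right gives $y'$ and $U^+(a)\in\overline{\mathbb F}$. By Lemma~\ref{lem:fusible}, $w(a)\in\overline{\mathbb F}$. Finally $V(K)$ is the supremum of a bounded subset of $\overline{\mathbb F}$.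
\end{proof}

\subsection{Coordinated supports}

Let $N<\infty$, so that $V(K)<\infty$. Write a jump $j$ of $K$ as $(c(j),d(j))$. For $a\in A$ take $y<a<y'$ as in Lemma~\ref{lem:attained}, so close to $a$ that all points of $(y,y')\setminus\{a\}$ have smaller rank, and choose a jump $\ell_a$ between $y$ and $a$ and a jump $\varrho_a$ between $a$ and $y'$. The \emph{window} $O_a=[d(\ell_a),c(\varrho_a)]$ contains $a$ and is contained in $(y,y')$. Thus:
\begin{enumerate}
\item[(O1)] every $b\in O_a\setminus\{a\}$ has $\mathrm{rk}(b)<\mathrm{rk}(a)$;
\item[(O2)] if $b\in A\cap O_a$, then $w(b)\le U^-(a)$ for $b<a$ and $w(b)\le U^+(a)$ for $b>a$.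
\end{enumerate}
Fix a well-ordering $\preceq$ of the set of all jumps of $K$. A jump $j$ is a \emph{right candidate} for $a$ if $a\le c(j)$ and $d(j)\le d(\varrho_a)$, and a \emph{left candidate} for $a$ if $c(\ell_a)\le c(j)$ and $d(j)\le a$. The jumps $\varrho_a$ and $\ell_a$ are candidates. Let $j_a^+$ and $j_a^-$ be the $\preceq$-least right and left candidates, and put
\[
I_a=[d(j_a^-),\,c(j_a^+)]\ni a .
\]
Then $I_a\subseteq O_a$: from $c(j_a^+)<d(\varrho_a)$ we get $c(j_a^+)\le c(\varrho_a)$, and from $d(j_a^-)>c(\ell_a)$ we get $d(j_a^-)\ge d(\ell_a)$.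

\begin{lemma}\label{lem:overlap}
If $a,b\in A$ are distinct and $I_a\cap I_b\ne\emptyset$, then $a$ and $b$ have different ranks, and the point of smaller rank lies in the window of the other.
\end{lemma}

\begin{proof}
By (O1) it suffices to show that $a\in O_b$ or $b\in O_a$. Let $a<b$ and $x\in I_a\cap I_b$, and suppose that $a\notin O_b$ and $b\notin O_a$. Then $a<d(\ell_b)$ and $b>c(\varrho_a)$, that is, $a\le c(\ell_b)$ and $d(\varrho_a)\le b$. Also $d(j_b^-)\le x\le c(j_a^+)$. Therefore
\[
a\le c(\ell_b)\le c(j_b^-)<d(j_b^-)\le c(j_a^+)<d(j_a^+)\le d(\varrho_a)\le b .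
\]
This chain shows that $j_b^-\ne j_a^+$, that $j_b^-$ is a right candidate for $a$, and that $j_a^+$ is a left candidate for $b$. By minimality $j_a^+\preceq j_b^-$ and $j_b^-\preceq j_a^+$, so the two jumps are equal, a contradiction.
\end{proof}

\begin{proposition}\label{prop:optimal}
If $N<\infty$, there is a lifting of size at most $V(K)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:phi}(b) choose $\alpha_a,\beta_a\ge0$ with $\alpha_a+\beta_a=1$, $\alpha_a+U^-(a)\le w(a)$ and $\beta_a+U^+(a)\le w(a)$. Put
\[
g_a=\chi_{a^+}-\alpha_a\chi_{d(j_a^-)}-\beta_a\chi_{d(j_a^+)} .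
\]
This is a lifting. The function $g_a$ equals $-\alpha_a$ on $[d(j_a^-),a^-]$, equals $1-\alpha_a=\beta_a$ on $[a^+,c(j_a^+)]$, and vanishes elsewhere. In particular $g_a(z)\ne0$ implies $\pi(z)\in I_a$.

Fix $z\in\widehat K$ and put $x=\pi(z)$. Let $G$ be a finite nonempty subset of $\{a:g_a(z)\ne0\}$. By Lemma~\ref{lem:overlap} we can list $G$ as $a_1,\dots,a_m$ with strictly decreasing ranks, and $a_2\in O_{a_1}$ if $m\ge2$. We show by induction on $m$ that $\sum_{a\in G}|g_a(z)|\le w(a_1)$; this bounds the size by $V(K)$. Assume $z\ge a_1^+$, so that $|g_{a_1}(z)|=\beta_{a_1}$ and $x\ge a_1$; the case $z\le a_1^-$ is the mirror image, with $\alpha_{a_1}$ and $U^-(a_1)$. For $m=1$ we have $\beta_{a_1}\le w(a_1)$. Let $m\ge2$. If $a_2<a_1$, then $a_2<a_1\le x$ with $a_2,x\in I_{a_2}$, so $a_1\in I_{a_2}\subseteq O_{a_2}$, and (O1) gives $\mathrm{rk}(a_1)<\mathrm{rk}(a_2)$, which is false. So $a_2>a_1$, and $w(a_2)\le U^+(a_1)$ by (O2). The induction hypothesis for $G\setminus\{a_1\}$ yields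
\[
\sum_{a\in G}|g_a(z)|\le\beta_{a_1}+w(a_2)\le\beta_{a_1}+U^+(a_1)\le w(a_1).\qedhere
\]
\end{proof}

Propositions~\ref{prop:lift} and~\ref{prop:optimal} give a skeleton with constant at most $1+2V(K)$, and by the lower bound the constant equals $1+2V(K)$. Together with part (1), this proves Theorem~\ref{thm:sharp}(2).

\section{The values of $V(K)$}\label{sec:values}

By Lemmas~\ref{lem:fusible} and~\ref{lem:attained}, the finite values of $V$ lie in the well-ordered set $\overline{\mathbb F}$. To realize all of $\overline{\mathbb F}$ and the extreme cases in (4), we need a construction that applies $\varphi$ and one that takes suprema. For linear orders $X_\alpha$ indexed by an ordinal, $\sum_\alpha X_\alpha$ is the disjoint union in which $X_\alpha$ precedes $X_\beta$ for $\alpha<\beta$; the order $X^*$ is $X$ reversed.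

Both constructions place given lines as clopen intervals. If $I\subseteq K$ is a clopen interval, then $I$ is a scattered compact line and $M(I)=M(K)\cap I$: the ends of $I$ are ends of $K$ or members of jumps, so they are internal in neither line, and for the other points the one-sided limits and their cofinalities are the same in $I$ and $K$. By \eqref{eq:local}, $M(I)^{(j)}=M(K)^{(j)}\cap I$, and by (R2) and induction on the rank, the weights computed in $I$ and in $K$ agree.

\subsection{Fusion}

For a scattered compact line $L$ let $Y(L)=\sum_{\alpha<\omega_1}X_\alpha$, where $X_\alpha=L$ if $\alpha$ is zero or a successor, and $X_\alpha=\{p_\alpha\}+L$ if $\alpha$ is a limit; the points $p_\alpha$ fill the gaps at limit stages. For scattered compact lines $K',K''$ put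
\[
K'\ast K''=Y(K')+\{a\}+Y(K''^{\,*})^{*}.
\]
To the left of $a$ there are $\omega_1$ copies of $K'$ increasing to $a$, and to the right $\omega_1$ copies of $K''$ decreasing to $a$, together with mirror images $p_\alpha'$ of the points $p_\alpha$. For singletons $K',K''$ this is the line $\omega_1+1+\omega_1^*$ of Section~\ref{sec:example}.

\begin{lemma}\label{lem:fusion}
$K=K'\ast K''$ is a scattered compact line, and $V(K)=\varphi(V(K'),V(K''))$. If $m'=\mathrm{io}(M(K'))$ and $m''=\mathrm{io}(M(K''))$ are finite, then $\mathrm{io}(M(K))=\max\{m',m'',\min(m',m'')+1\}$.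
\end{lemma}

\begin{proof}
\emph{Compact.} The order has a least element. Let $S\subseteq K$ be nonempty. If $S$ meets the part to the right of $a$, let $\alpha$ be the least index of a block on the right that meets $S$; this is the largest such block in the order of $K$, it is a compact line, and it contains $\sup S$. If $S$ does not meet the right part and $a\in S$, then $\sup S=a$. Let $S\subseteq Y(K')$ and let $\alpha$ be the supremum of the indices of the blocks that meet $S$. If $\alpha=\omega_1$, then $\sup S=a$. If $X_\alpha$ meets $S$, then $\sup S\in X_\alpha$. Otherwise $\alpha$ is a countable limit ordinal and $\sup S=p_\alpha$.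

\emph{The copies are clopen.} The minimum of the copy of $K'$ in $X_\alpha$ is $\min K$, or its predecessor is $p_\alpha$ or $\max X_{\alpha-1}$; its maximum has the successor $\min X_{\alpha+1}$. The copies of $K''$ are the mirror case.

\emph{Scattered.} If $S\ne\emptyset$ meets a copy, then an isolated point of the intersection is isolated in $S$, since the copy is open. Otherwise $S$ consists of points $p_\alpha$, $p_\alpha'$ and possibly $a$. If $S$ contains some $p_\alpha$, the least one is $\min S$ and has a successor in $K$, so it is isolated in $S$. If $S$ contains some $p_\alpha'$, the one with least index is $\max S$ and has a predecessor. Otherwise $S=\{a\}$.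

\emph{Weights.} The points $p_\alpha$ and $p_\alpha'$ are members of jumps, and $a$ is an uncountable limit from both sides. So $A=M(K)$ consists of $a$ and the copies of $M(K')$ and $M(K'')$, with the same weights and the same derived sets as in $K'$ and $K''$. Every interval $(y,a)$ contains a whole copy of $K'$ and meets $A$ only in copies of $M(K')$, so $U^-(a)=V(K')$; in the same way $U^+(a)=V(K'')$. Hence $w(a)=\varphi(V(K'),V(K''))$, and this is at least $V(K')$ and $V(K'')$, so it equals $V(K)$.

\emph{Internal order.} The point $a$ is a limit of $A^{(j)}$ from the left if and only if $M(K')^{(j)}\ne\emptyset$, that is, $j<m'$; and from the right if and only if $j<m''$. By induction, $a\in A^{(j)}$ if and only if $j\le\min(m',m'')$. So $A^{(n)}=\emptyset$ if and only if $n\ge m'$, $n\ge m''$ and $n>\min(m',m'')$.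
\end{proof}

\subsection{Sums}

For scattered compact lines $K_n$, $n<\omega$, let $K=\sum_nK_n+\{\infty\}$. A nonempty subset has its supremum in the last $K_n$ that it meets, or has supremum $\infty$, so $K$ is a compact line. Each $K_n$ is a clopen interval, so $K$ is scattered, and $\infty=\max K$ is not internal. Hence $M(K)=\bigcup_nM(K_n)$, and
\begin{equation}\label{eq:sum}
V(K)=\sup_nV(K_n),\qquad\mathrm{io}(M(K))=\sup_n\mathrm{io}(M(K_n)).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
Let $\mathcal V$ be the set of finite values of $V$; we know that $\mathcal V\subseteq\overline{\mathbb F}$ and that $\overline{\mathbb F}$ is well-ordered. A singleton has $V=0$. If $s,t\in\mathcal V$ and $|s-t|<1$, then $\frac12(1+s+t)=\varphi(s,t)\in\mathcal V$ by Lemma~\ref{lem:fusion}. So $\mathbb F\subseteq\mathcal V$. An element of $\overline{\mathbb F}\setminus\mathbb F$ is the supremum of a sequence in $\mathbb F$ by Lemma~\ref{lem:fusible}, so it lies in $\mathcal V$ by \eqref{eq:sum}.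
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(4)]
\emph{The value $1+N$.} Let $L_0$ be a singleton and $L_{k+1}=L_k\ast L_k$. By Lemma~\ref{lem:fusion} and induction, $\mathrm{io}(M(L_k))=k$ and $V(L_k)=k/2$, since $\varphi(\frac k2,\frac k2)=\frac{k+1}2$. So $\lambda(L_N)=1+N$.

\emph{The value $1+2N$.} We construct $H_N$ with $\mathrm{io}(M(H_N))=V(H_N)=N$. Let $H_0$ be a singleton. Given $H_{N-1}$, put $Z_0=H_{N-1}\ast H_{N-1}$ and $Z_{m+1}=Z_m\ast H_{N-1}$. By Lemma~\ref{lem:fusion}, $\mathrm{io}(M(Z_0))=N$ and $\mathrm{io}(M(Z_{m+1}))=\max\{N,N-1,N\}=N$. We claim $V(Z_m)=N-2^{-m-1}$. Indeed $V(Z_0)=\varphi(N-1,N-1)=N-\frac12$. If the claim holds for $m$, then $|V(Z_m)-(N-1)|<1$, so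
\[
V(Z_{m+1})=\tfrac12\bigl(1+N-2^{-m-1}+N-1\bigr)=N-2^{-m-2}.
\]
Put $H_N=\sum_mZ_m+\{\infty\}$. By \eqref{eq:sum}, $\mathrm{io}(M(H_N))=N$ and $V(H_N)=N$, so $\lambda(H_N)=1+2N$.
\end{proof}

This completes the proof of Theorem~\ref{thm:sharp}. The same lines give two illustrations.

\begin{example}
For $N=1$ the lines $Z_0,Z_1,Z_2,\dots$ all have internal order $1$, and their optimal constants are $\lambda(Z_m)=3-2^{-m}$, that is, $2,\frac52,\frac{11}4,\dots$, with $\lambda(H_1)=3$. So accumulation of $M(K)$ from one side changes the constant although it does not change the internal order.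
\end{example}

\begin{example}
Let $K=\sum_kL_k+\{\infty\}$. Every point of $M(K)$ has finite internal order and each $C(L_k)$ has a skeleton, but $\mathrm{io}(M(K))=\infty$ by \eqref{eq:sum}. By Theorem~\ref{thm:main}, every closed cofinal family in $\mathrm{Sep}(C(K))$ contains a subspace that is not complemented.
\end{example}

\begin{thebibliography}{9}
\bibitem{KK} Wieslaw Kubi\'s, Ondrej Kalenda, \emph{Complementation in Spaces of Continuous Functions on Compact Lines}, arXiv:1105.4262 (2011).
\end{thebibliography}
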